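# Exceptional poles of archimedean Rankin–Selberg integrals: analytic and representation-theoretic levels

## 1. Whittaker functions, Taylor filtrations, Rankin–Selberg integrals

Let $G_n=\mathrm{GL}_n(\mathbb R)$, let $N_n\subset G_n$ be the group of upper triangular unipotent matrices, and let $|g|$ be a submultiplicative norm on matrices. Fix a nontrivial additive character $\psi$ of $\mathbb R$ and put $\psi(u)=\psi(\sum_i u_{i,i+1})$ for $u\in N_n$; we use this convention for every $n$. A Casselman–Wallach representation is a smooth admissible Fréchet representation of moderate growth. All Hom spaces below consist of continuous maps, and $\hat\otimes$ is the completed tensor product.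

**Definition 1.1 (generic representations, Whittaker models).** An irreducible Casselman–Wallach representation $\pi$ of $G_n$ is generic if there is a nonzero continuous functional $\ell$ on $\pi$ with $\ell(\pi(u)v)=\psi(u)\ell(v)$ for $u\in N_n$. It is unique up to scalars. For $v\in\pi$ put $W_v(g)=\ell(\pi(g)v)$, and let $\mathcal W(\pi,\psi)=\{W_v\}$, on which $G_n$ acts by right translation. The map $v\mapsto W_v$ is injective, and $\mathcal W(\pi,\psi)$ carries the topology of $\pi$. Evaluations $W\mapsto W(g)$ are continuous. The set of such $\pi$ is $\mathrm{Irr}_{\rm gen}(G_n)$; replacing $\psi$ by $\psi^{-1}$ gives the same set.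

*Example.* For $n=1$ the group $N_1$ is trivial, every character $\chi$ of $\mathbb R^\times$ is generic, and its Whittaker functions are the multiples $w\chi$. For $n\ge2$ the one-dimensional representation $\chi\circ\det$ is not generic: $\ell(v)=\ell(\chi(\det u)v)=\psi(u)\ell(v)$ for all $u\in N_n$ forces $\ell=0$.

**Definition 1.2 (Taylor filtration).** Let $\mathcal S=\mathcal S(\mathbb R^n)$ be the Schwartz space on row vectors, with $(g.\Phi)(x)=\Phi(xg)$. For $m\ge0$ put
$$\mathcal S^m=\{\Phi\in\mathcal S:\ D^\alpha\Phi(0)=0\text{ for all }|\alpha|<m\},\qquad T_m\Phi(x)=\sum_{|\alpha|=m}\frac{D^\alpha\Phi(0)}{\alpha!}x^\alpha .$$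
We realize $\mathrm{Sym}^m=\mathrm{Sym}^m(\mathbb C^n)$ as the homogeneous polynomials of degree $m$ on row vectors with $(g.P)(x)=P(xg)$. Put $\mathcal S_\flat=C_c^\infty(\mathbb R^n\smallsetminus0)\subset\bigcap_m\mathcal S^m$.

The map $T_m:\mathcal S\to\mathrm{Sym}^m$ is defined on all of $\mathcal S$. It is continuous; it is surjective (multiply a polynomial by a cutoff equal to $1$ near $0$); and it is $G_n$-equivariant because $x\mapsto xg$ is linear. It vanishes on $\mathcal S^{m+1}$, and on $\mathcal S^m$ its kernel is exactly $\mathcal S^{m+1}$, so $\mathcal S^m/\mathcal S^{m+1}\cong\mathrm{Sym}^m$.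

*Example.* For $n=1$, $T_m\Phi=\Phi^{(m)}(0)x^m/m!$, and $t\in\mathbb R^\times$ acts on $\mathrm{Sym}^m$ by $t^m=\mathrm{sgn}(t)^m|t|^m$. The function $xe^{-x^2}$ lies in $\mathcal S^1$ but not in $\mathcal S^2$. The function $e^{-x^2-1/x^2}$ (value $0$ at $0$) lies in every $\mathcal S^m$ but not in $\mathcal S_\flat$.

**Definition 1.3 (Rankin–Selberg integral, $L$-factor).** Let $\pi_1,\pi_2\in\mathrm{Irr}_{\rm gen}(G_n)$ and $e_n=(0,\dots,0,1)$. For $W\in\mathcal W(\pi_1,\psi)$, $W'\in\mathcal W(\pi_2,\psi^{-1})$, $\Phi\in\mathcal S$ put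
$$I(s,W,W',\Phi)=\int_{N_n\backslash G_n}W(g)W'(g)\Phi(e_ng)|\det g|^s\,dg .$$
If $\phi_1,\phi_2$ are the Langlands parameters, $L(s,\pi_1\times\pi_2)=L(s,\phi_1\otimes\phi_2)$ is a finite product of factors $\Gamma_{\mathbb R}(s+a)$, $\Gamma_{\mathbb R}(s)=\pi^{-s/2}\Gamma(s/2)$. In particular $L$ has no zeros and $1/L$ is entire.

The integral converges absolutely for $\mathrm{Re}\,s\gg0$, continues meromorphically, and $I/L$ is entire; this is fact (J) in Section 5. Substituting $h\mapsto hg^{-1}$ and continuing meromorphically,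
$$I(s,gW,gW',g\Phi)=|\det g|^{-s}I(s,W,W',\Phi)\qquad(g\in G_n).\tag{1}$$

*Example.* For $n=1$, $W=w\chi_1$, $W'=w'\chi_2$, we get $ww'\int_{\mathbb R^\times}\chi_1\chi_2(x)\Phi(x)|x|^s\,d^\times x$ with $d^\times x=dx/|x|$. If $\chi_1\chi_2=\mathrm{sgn}^\epsilon|\cdot|^c$ with $\epsilon\in\{0,1\}$, then $L=\Gamma_{\mathbb R}(s+c+\epsilon)$.

**Definition 1.4 (pole orders, leading form).** A nonzero meromorphic function with leading term $\text{const}\cdot(s-s_0)^{-k}$, $k\in\mathbb Z$, has pole order $k$ at $s_0$; a nonzero finite value counts as order $0$, a zero of order $k$ as order $-k$. Let $d=d(s_0)$ be the maximal pole order at $s_0$ of $I(s,W,W',\Phi)$ over all data, and let $d_\flat=d_\flat(s_0)$ be the maximum over data with $\Phi\in\mathcal S_\flat$. For every $s_0$, pole or not, $B_{s_0}(W,W',\Phi)$ is the coefficient of $(s-s_0)^{-d}$ in $I(s,W,W',\Phi)$.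

That $d,d_\flat$ are finite, and that $B_{s_0}$ is continuous, is proved in Sections 6 and 7.

*Example.* For $n=1$, $\chi_1=\chi_2=1$, $s_0=0$: near $0$ the integral $\int\Phi(x)|x|^sd^\times x$ equals $2\Phi(0)/s$ plus a holomorphic function. So $d(0)=1$ and $B_0(W,W',\Phi)=2ww'\Phi(0)$. If $\Phi\in\mathcal S_\flat$ the integral is entire, and for $\Phi\ge0$ a nonzero bump its value at $s=0$ is positive. So $d_\flat(0)=0$.

**Definition 1.5 (type 1).** If $s_0$ is a pole of the integrals, that is, $d\ge1$, then $s_0$ is an exceptional pole of type 1 with level $m$ for $(\pi_1,\pi_2)$ if $B_{s_0}$ vanishes on $\mathcal S^{m+1}$ (in the third variable) but not identically on $\mathcal S^m$.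

*Example.* In the last example $B_0=2ww'\Phi(0)$ vanishes on $\mathcal S^1$ and not on $\mathcal S^0$, so $0$ is exceptional of type 1 with level $0$.

**Definition 1.6 (type 2).** The number $s_0$ is an exceptional pole of type 2 with level $m$ for $(\pi_1,\pi_2)$ if $\operatorname{Hom}_{G_n}(\pi_1\hat\otimes\pi_2\hat\otimes\mathrm{Sym}^m,|\det|^{-s_0})\ne0$.

*Example.* For $n=1$, $\chi_1=\chi_2=1$, this says $x^m=|x|^{-s_0}$ as characters of $\mathbb R^\times$: $m$ is even and $s_0=-m$. Thus $s_0=0$ has level $0$, while $s_0=-1$ has no level.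

**Definition 1.7 (invariant trilinear forms).** Put
$$H(s_0)=\operatorname{Hom}_{G_n}(\pi_1\hat\otimes\pi_2\hat\otimes\mathcal S,|\det|^{-s_0}),$$
the continuous trilinear forms $B$ with $B(gW,gW',g\Phi)=|\det g|^{-s_0}B(W,W',\Phi)$.

*Example.* For $n=1$, $\chi_1=\chi_2=1$, the form $ww'\Phi(0)$ lies in $H(0)$ and $ww'\int_{\mathbb R}\Phi(x)\,dx$ lies in $H(1)$.

## 2. Chai's conjecture and the statements to be proved

Type 1 is analytic: one looks at the leading Laurent coefficient and asks how deep in the Taylor filtration it lives. Type 2 never mentions an integral: one asks for an invariant form on a triple of representations. Do they describe the same points $s_0$, with the same levels? That they do is Chai's conjecture; we take the problem from Yeongseong Jo, Santosh Nadimpalli and Akash Yadav, "Exceptional poles of archimedean Rankin-Selberg L-functions for irreducible generic representations of GL(n,R)", arXiv:2604.22259 (2026). The answer is yes. Fix $\pi_1,\pi_2\in\mathrm{Irr}_{\rm gen}(G_n)$, and let $\omega_{\pi_1}\omega_{\pi_2}(t)=t^c$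 for $t>0$.

**Theorem 1.** For all $m\ge0$ and $s_0\in\mathbb C$: $s_0$ is an exceptional pole of type 1 with level $m$ for $(\pi_1,\pi_2)$ if and only if it is an exceptional pole of type 2 with level $m$.

**Theorem 2.** For every $s_0$ one has $d_\flat\ge0$ and $d\in\{d_\flat,d_\flat+1\}$. The following are equivalent: (i) $s_0$ is exceptional of type 1 for some level; (ii) $s_0$ is exceptional of type 2 for some level; (iii) $d=d_\flat+1$; (iv) $B_{s_0}$ vanishes on $\mathcal S_\flat$. In this case the level is unique, $m=-c-ns_0$; $\dim\operatorname{Hom}_{G_n}(\pi_1\hat\otimes\pi_2\hat\otimes\mathrm{Sym}^m,|\det|^{-s_0})=1$; and $B_{s_0}(W,W',\Phi)=\lambda(W,W',T_m\Phi)$ with $\lambda$ a generator of that Hom space.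

**Corollary 3.** (a) Let $\{a_i\},\{b_i\}$ be the infinitesimal characters of $\pi_1,\pi_2$. If $s_0$ is exceptional of level $m$, there are integers $m_i\ge0$ with $\sum m_i=m$ and a permutation $w$ with $a_i+b_{w(i)}+s_0=-m_i$ for all $i$.
(b) Suppose $\pi_1=\mathrm{Ind}(\chi_1\otimes\dots\otimes\chi_n)$ with $\chi_i=\mathrm{sgn}^{\epsilon_i}|\cdot|^{a_i}$ and $a_i-a_j\notin\mathbb Z$ for $i\ne j$. Then $s_0$ is exceptional of level $m$ if and only if $\pi_2\cong\mathrm{Ind}\big(\bigotimes_i\chi_i^{-1}x^{-m_i}|x|^{-s_0}\big)$ for some integers $m_i\ge0$ with $\sum m_i=m$.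

## 3. Characters of $\mathbb R^\times$ by hand

Let $n=1$ and $\chi_1\chi_2=\mathrm{sgn}^\epsilon|\cdot|^c$. Split the integral at $|x|=1$ and subtract the Taylor polynomial of $\Phi$ of degree $<K$ on $|x|\le1$. The part $|x|>1$ is entire in $s$, the Taylor remainder is $O(|x|^K)$ and contributes a holomorphic function on $\mathrm{Re}(s+c)>-K$, and the monomials contribute
$$\sum_{k<K}\frac{\Phi^{(k)}(0)}{k!}\int_{|x|\le1}\mathrm{sgn}(x)^{\epsilon+k}|x|^{s+c+k}\,d^\times x=\sum_{k<K}\frac{\Phi^{(k)}(0)}{k!}\cdot\frac{1+(-1)^{\epsilon+k}}{s+c+k}.$$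
So the poles are the points $s_0=-c-m$ with $m\ge0$, $m\equiv\epsilon\pmod 2$. They are simple, with
$$B_{s_0}(W,W',\Phi)=2ww'\Phi^{(m)}(0)/m!,$$
which vanishes on $\mathcal S^{m+1}$ and not on $\mathcal S^m$: type 1 with level $m$. Type 2 with level $m$ asks that $\mathrm{sgn}^{\epsilon}|x|^c\cdot x^m=|x|^{-s_0}$, that is, $m\equiv\epsilon$ and $s_0=-c-m$. The two lists agree. For $\Phi\in\mathcal S_\flat$ the integral is entire, and a small bump near $x=1$ makes it nonzero at any given $s_0$, so $d_\flat=0$ everywhere, and $d=1$ exactly at the exceptional points.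

For larger $n$ one consequence of type 2 can be read off at once. If $0\ne\lambda\in\operatorname{Hom}_{G_n}(\pi_1\hat\otimes\pi_2\hat\otimes\mathrm{Sym}^m,|\det|^{-s_0})$, the scalar matrix $t>0$ acts on the source by $t^{c+m}$ and on the target by $t^{-ns_0}$. Hence
$$m=-c-ns_0,\tag{2}$$
so type 2 determines its level.

## 4. Inflating a type 2 functional, and two obstacles

One direction is immediate. Suppose $d\ge1$ and $B_{s_0}$ vanishes on $\mathcal S^{m+1}$ but not on $\mathcal S^m$. We have $B_{s_0}\in H(s_0)$ (continuity is Section 6). Its restriction to $\mathcal S^m$ factors through the finite-dimensional quotient $\mathcal S^m/\mathcal S^{m+1}\cong\mathrm{Sym}^m$ and gives a nonzero element of $\operatorname{Hom}_{G_n}(\pi_1\hat\otimes\pi_2\hat\otimes\mathrm{Sym}^m,|\det|^{-s_0})$. So type 1 with level $m$ implies type 2 with level $m$.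

For the converse, start with $0\neq\lambda$ of type 2 and level $m$. Since $T_m$ is defined and equivariant on all of $\mathcal S$, we can inflate:
$$\tilde\lambda(W,W',\Phi)=\lambda(W,W',T_m\Phi)\in H(s_0),\qquad\tilde\lambda\ne0.$$
It vanishes on $\mathcal S^{m+1}$ and, as $T_m(\mathcal S^m)=\mathrm{Sym}^m$, not on $\mathcal S^m$. The leading form $B_{s_0}$ is another nonzero element of $H(s_0)$. The natural plan is to show $\dim H(s_0)\le1$ and conclude that $B_{s_0}$ is a multiple of $\tilde\lambda$. This plan meets two obstacles.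

*First obstacle: counting layers does not give uniqueness.* A sensible way to bound $\dim H(s_0)$ is to filter $\mathcal S$ by $\mathcal S_\flat$ and the Taylor layers and to add the dimensions of the invariant forms on each layer. Already for $n=1$ this gives the wrong number. Take $s_0=-c-m$ with $m\equiv\epsilon$. The layer $\mathcal S_\flat=C_c^\infty(\mathbb R^\times)$ carries exactly one functional up to scalars, by uniqueness of Haar measure, namely $Z(\Phi)=\int x^{-m}\Phi(x)\,d^\times x$. The layer $\mathrm{Sym}^m$ carries one more, $\Phi\mapsto\Phi^{(m)}(0)$. The count gives $2$.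

The true dimension is $1$, because $Z$ does not extend equivariantly. Let $\lambda\in H(s_0)$ with $\lambda|_{\mathcal S_\flat}=aZ$, and let $E=x\,d/dx$. Differentiating $\mathrm{sgn}(t)^\epsilon|t|^c\lambda(\Phi(t\,\cdot))=|t|^{-s_0}\lambda(\Phi)$ at $t=1$ gives $\lambda((E-m)\Phi)=0$ for all $\Phi\in\mathcal S$. Take $\Phi=x^m\theta$ with $\theta\in C_c^\infty(\mathbb R)$ even and $\theta=1$ near $0$. Then $(E-m)\Phi=x^{m+1}\theta'\in\mathcal S_\flat$, and
$$0=aZ(x^{m+1}\theta')=a\int x\theta'(x)\frac{dx}{|x|}=a\Big(\int_0^\infty\theta'-\int_{-\infty}^0\theta'\Big)=-2a .$$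
So $a=0$, $\lambda$ is supported at $0$, and by homogeneity it is a multiple of $\Phi^{(m)}(0)$. Uniqueness on $\mathcal S$ thus reflects how the layers are glued, which layerwise counting does not see.

*Second obstacle: proportionality does not give a pole.* Suppose $\dim H(s_0)\le1$ is known. Then $B_{s_0}=a\tilde\lambda$, $a\neq0$, has the right vanishing. But type 1 also demands $d\ge1$, and nothing so far prevents $d\le0$: $B_{s_0}$ could be the value of the integrals at a regular point. In that case $B_{s_0}$, which vanishes on $\mathcal S_\flat$, would force $d_\flat<d\le0$, that is, all integrals with $\Phi\in\mathcal S_\flat$ would vanish at $s_0$. So we need $d_\flat\ge0$. For $n=1$ we used that $\Phi\in\mathcal S_\flat$ alone cuts the integrand down to a small bump. For $n\ge2$, $\Phi(e_ng)$ only controls the last row of $g$, and $W$ cannot be chosen compactly supported modulo $N_n$: since $W(tg)=\omega_{\pi_1}(t)W(g)$, the support of $W\neq0$ is stable under scalars, $|\det|$ is unbounded on it, and $|\det|$ is $N_n$-invariant.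

The proof resolves both. For the first obstacle we turn $\mathcal S\hat\otimes\pi_2$ into part of an irreducible representation of $G_{n+1}$ and use the multiplicity one theorem for $G_n\subset G_{n+1}$ (Section 8). For the second we stop choosing $W$ and $\Phi$ separately and work with elements of the completed tensor product $\mathcal S\hat\otimes\pi_1=\mathcal S(\mathbb R^n;\pi_1)$; these do produce compactly supported integrands (Section 7).

## 5. Facts quoted from the literature

$\mathrm{Ind}$ is normalized smooth parabolic induction from block upper triangular subgroups.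

* (J) [Jacquet, *Archimedean Rankin–Selberg integrals*, 2009] There is $c_0$ such that all $I(s,W,W',\Phi)$ converge absolutely for $\mathrm{Re}\,s>c_0$, and $I/L(s,\pi_1\times\pi_2)$ continues to an entire function.
* (MG) For each continuous seminorm $p$ on a Casselman–Wallach representation $\pi$ there are a continuous seminorm $p'$ and $N$ with $p(\pi(g)v)\le(1+|g|+|\det g|^{-1})^Np'(v)$.
* (N) [Grothendieck] $\mathcal S(\mathbb R^n)\hat\otimes E=\mathcal S(\mathbb R^n;E)$ for $E$ Fréchet. For example $\mathcal S(\mathbb R)\hat\otimes\mathcal S(\mathbb R)=\mathcal S(\mathbb R^2)$.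
* (SZ) [Aizenbud–Gourevitch 2009; Sun–Zhu 2012] For irreducible Casselman–Wallach representations $\tau$ of $G_{n+1}$ and $\pi$ of $G_n$, $\dim\operatorname{Hom}_{G_n}(\tau\hat\otimes\pi,\mathbb C)\le1$, with $G_n\subset G_{n+1}$ via $g\mapsto\mathrm{diag}(g,1)$.
* (V) [Vogan, Invent. Math. 1978] Every $\pi\in\mathrm{Irr}_{\rm gen}(G_n)$ is a full induced representation $\mathrm{Ind}(\delta_1\otimes\dots\otimes\delta_k)$ with $\delta_i$ essentially square-integrable of $\mathrm{GL}_1$ or $\mathrm{GL}_2$.
* (P) Permuting the inducing factors does not change the composition factors (with multiplicity) of an induced representation.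
* (L) Langlands classification [Borel–Wallach, Ch. IV §4]. Let $T_i$ ($1\le i\le r$) be irreducible representations of $G_{n_i}$, $T_i=|\det|^{x_i}\otimes(\text{tempered})$, with real $x_1>\dots>x_r$. The standard module $M=\mathrm{Ind}(T_1\otimes\dots\otimes T_r)$ has a unique irreducible quotient $J$. $J$ is isomorphic to the unique irreducible submodule of $\mathrm{Ind}(T_r\otimes\dots\otimes T_1)$ and occurs in $M$ with multiplicity one. Every irreducible representation is such a $J$ for unique data. If $J'\not\cong J$ is a constituent of $M$, its exponent vector ($x_i$ repeated $n_i$ times, in decreasing order) is strictly smaller than that of $J$, where $y\le x$ means that $x-y$ is a nonnegative combination of positive roots.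

*Example for (L).* On $G_2$ let $M=\mathrm{Ind}(|\cdot|^{1/2}\otimes|\cdot|^{-1/2})$. Its functions satisfy $f(bg)=|b_{11}/b_{22}|f(g)$, so $f\mapsto\int_{O(2)}f(k)\,dk$ is $G_2$-invariant, and $J$ is the trivial representation, with exponent vector $(\frac12,-\frac12)$. The other constituent is the discrete series with infinitesimal character $(\frac12,-\frac12)$. Its exponent vector is $(0,0)$, and $(\frac12,-\frac12)-(0,0)$ is half the positive root.

We also use that a separately continuous multilinear map from Fréchet spaces to a Fréchet space is jointly continuous, and the closed graph theorem.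

## 6. Continuity of the integrals and their extension to $\mathcal S(\mathbb R^n;\pi_1)$

**Lemma 4.** (a) For $\mathrm{Re}\,s>c_0$ the trilinear map sending $(W,W',\Phi)$ to the function $W(g)W'(g)\Phi(e_ng)|\det g|^s$ in $L^1(N_n\backslash G_n)$ is jointly continuous. (b) $(W,W',\Phi)\mapsto I(\cdot,W,W',\Phi)/L(\cdot,\pi_1\times\pi_2)\in\mathcal O(\mathbb C)$ is jointly continuous.

*Proof.* It suffices to check one variable at a time, by the closed graph theorem.

(a) Let $W_j\to W$, and let the images converge in $L^1$ to $F$. A subsequence converges to $F$ almost everywhere. Since evaluations are continuous, the images converge pointwise to the image of $W$. So $F$ is the image of $W$. The variables $W'$ and $\Phi$ are treated identically.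

(b) Let $W_j\to W$ and $I(\cdot,W_j,W',\Phi)/L\to F$ in $\mathcal O(\mathbb C)$. For $\mathrm{Re}\,s>c_0$, (a) gives $I(s,W_j,W',\Phi)\to I(s,W,W',\Phi)$; multiplying by the entire function $1/L$, $F=I(\cdot,W,W',\Phi)/L$ there, hence everywhere. The other variables are identical. $\square$

**Step 6.1 (the leading form is a nonzero element of $H(s_0)$).** Let $\ell\ge0$ be the pole order of $L$ at $s_0$. Every integral is $L$ times an entire function, so $d\le\ell<\infty$. We have $d\ge d_\flat$ by definition, and Proposition 6 below shows that not all integrals with $\Phi\in\mathcal S_\flat$ vanish identically. So $d$ and $d_\flat$ are integers, and $B_{s_0}\ne0$. The coefficient of $(s-s_0)^{-d}$ in $L\cdot(I/L)$ is a finite linear combination of Taylor coefficients of $I/L$ at $s_0$, so $B_{s_0}$ is continuous by Lemma 4(b). The same argument shows that any fixed Laurent coefficient at $s_0$ is continuous in the data. Taking coefficients of $(s-s_0)^{-d}$ in (1), and using that no integral has pole order above $d$, so that only the value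 $|\det g|^{-s_0}$ of $|\det g|^{-s}$ contributes, we get $B_{s_0}\in H(s_0)$.

**Step 6.2 (integrals of vector-valued Schwartz functions).** The purpose is to allow limits of sums $\sum W_j\otimes\Phi_j$. Fix $W'$. By Lemma 4(b) and (N), $(W,\Phi)\mapsto I(\cdot,W,W',\Phi)/L$ extends to a continuous linear map $e\mapsto I(\cdot,e,W')/L$ from $\mathcal S(\mathbb R^n;\pi_1)$ to $\mathcal O(\mathbb C)$. For $\mathrm{Re}\,s>c_0$,
$$I(s,e,W')=\int_{N_n\backslash G_n}W_{e(e_ng)}(g)\,W'(g)|\det g|^s\,dg.\tag{3}$$
Indeed, let finite sums $e_j\in\pi_1\otimes\mathcal S$ converge to $e$. By Lemma 4(a) and (N) the integrands of $e_j$ converge in $L^1$. They also converge pointwise to the integrand in (3), because for each $g$ the map $e\mapsto e(e_ng)\mapsto W_{e(e_ng)}(g)$ is continuous. So the $L^1$ limit is the integrand in (3).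

## 7. Compactly supported integrands: $d_\flat\ge0$

We look for $e\in C_c^\infty(\mathbb R^n\smallsetminus0;\pi_1)$ such that $g\mapsto W_{e(e_ng)}(g)$ is a prescribed bump modulo $N_n$. A natural form is $e(x)=\int_{G_n}\xi(x,y)\,\pi_1(y)W\,dy$ with a scalar kernel $\xi$. Then, formally,
$$W_{e(e_ng)}(g)=\int_{G_n}\xi(e_ng,y)W(gy)\,dy=\int_{G_n}\xi(e_ng,g^{-1}y)W(y)\,dy=\int_{N_n\backslash G_n}\Big[\int_{N_n}\xi(e_ng,g^{-1}ny)\psi(n)\,dn\Big]W(y)\,dy .$$
If the bracket is a product $\varphi(g)\eta(y)$, the result is $\varphi(g)$ times a constant. So we want kernels $\xi$ whose $N_n$-integral separates the variables. They exist, and can be built by induction on the size of the matrices.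

**Step 7.1 (function spaces and coordinates).** Let $\mathcal S(\mathbb R^k\times G_k)$ be the space of smooth $\xi(x,g)$ all of whose partial derivatives in $(x,g_{ij})$ are $O\big((1+|x|+|g|+|\det g|^{-1})^{-N}\big)$ for all $N$. Let $P_k\subset G_k$ be the subgroup with last row $e_k$. Its elements are
$$u(b)r=\begin{pmatrix}r&b\\0&1\end{pmatrix},\qquad r\in G_{k-1},\ b\in\mathbb R^{k-1}\text{ a column},$$
and in the coordinates $(b,r)$ we put $\mathcal S(P_k)=\mathcal S(\mathbb R^{k-1}\times G_{k-1})$. We regard $G_{k-1}\subset G_k$ via $h\mapsto\mathrm{diag}(h,1)$. Let $D_k=\{x\in\mathbb R^k:x_k>0\}$. For $x\in D_k$ let $\sigma_k(x)$ be the identity matrix with last row replaced by $x$; so $e_k\sigma_k(x)=x$ and $\det\sigma_k(x)=x_k$.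

Let $\mathcal B_k$ be the lower triangular matrices with positive diagonal. The map $N_k\times\mathcal B_k\to G_k$ is a diffeomorphism onto an open set. If $b\in\mathcal B_k$ has rows $x^1,\dots,x^k$ with $x^j\in D_j$ (padded by zeros), then
$$b=b'\sigma_k(x^k),\qquad b'\in\mathcal B_{k-1}\text{ with rows }x^1,\dots,x^{k-1}.$$
To see this, note that the first $k-1$ rows of $b'$ have last entry $0$ and are unchanged by right multiplication with $\sigma_k(x^k)$, while the last row is $e_k\sigma_k(x^k)=x^k$. For $\alpha_j,\beta_j\in C_c^\infty(D_j)$ define on $N_k\mathcal B_k$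
$$\varphi(nb)=\psi(n)\prod_{j\le k}\alpha_j(x^j),\qquad\eta(nb)=\psi(n)^{-1}\prod_{j\le k}\beta_j(x^j),$$
and extend by $0$. The supports lie in sets $N_kC$ with $C\subset\mathcal B_k$ compact. Such sets are closed in $G_k$, so $\varphi,\eta$ are smooth on $G_k$, with compact support modulo $N_k$.

**Lemma 5.** For such $\varphi,\eta$ there is $\xi\in\mathcal S(\mathbb R^k\times G_k)$, supported in $\{x\in\operatorname{supp}\alpha_k\}$, with
$$\int_{N_k}\xi(e_kg,g^{-1}ny)\psi(n)\,dn=\varphi(g)\eta(y)\qquad(g,y\in G_k).\tag{4}$$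

*The cases $k=1,2$ by hand.* For $k=1$ take $\xi(x,g)=\alpha_1(x)\beta_1(xg)$: then $\xi(g,g^{-1}y)=\alpha_1(g)\beta_1(y)$, and the support is compact in $\mathbb R\times\mathbb R^\times$. For $k=2$ consider $g=h\sigma_2(x)$, $y=h'\sigma_2(x')$ with $h,h'\in\mathbb R^\times$. A factor $\alpha_2(x)\beta_2(x')$ takes care of the last rows. For the rest we want a function $\zeta$ on $P_2$ with
$$\int_{\mathbb R}\zeta(h^{-1}u(b)h')\psi(b)\,db=|h|\int_{\mathbb R}\zeta\big(u(b_1)h^{-1}h'\big)\psi(hb_1)\,db_1=\alpha_1(h)\beta_1(h').$$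
The $b_1$-integral is a Fourier transform at the frequency $h$. So choose $\zeta$ by $\int\psi(zb)\zeta(u(b)r)\,db=z^{-1}\alpha_1(z)\beta_1(zr)$: at $z=h$, $r=h'/h$ the middle expression is $\alpha_1(h)\beta_1(h')$. The function on the right is the $k=1$ kernel, with $\alpha_1$ replaced by $\alpha_1(z)/z$. The induction repeats this.

*Proof of Lemma 5.* Induction on $k$; the case $k=1$ is done. Let $k\ge2$.

**Step 7.2 (construction of $\xi$).** Let $\varphi_{k-1},\eta_{k-1}$ be built on $G_{k-1}$ from $(\alpha_j)_{j<k},(\beta_j)_{j<k}$. Since $\det(nb)=\prod_jx^j_j>0$, the function $|\det h|^{-1}\varphi_{k-1}(h)$ is of the same product type, with $\alpha_j(x^j)/x^j_j$ in place of $\alpha_j$. By induction there is $\xi'\in\mathcal S(\mathbb R^{k-1}\times G_{k-1})$ satisfying (4) for the pair $(|\det|^{-1}\varphi_{k-1},\eta_{k-1})$.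

The partial Fourier transform in the first variable is bijective on $\mathcal S(\mathbb R^{k-1}\times G_{k-1})$. Because $1+|x|+|g|+|\det g|^{-1}\le(1+|x|)(1+|g|+|\det g|^{-1})$, membership means that $x^\gamma(1+|g|+|\det g|^{-1})^N\partial_x^\alpha\partial_g^\beta\xi$ is bounded for all $\alpha,\beta,\gamma,N$. The partial Fourier transform commutes with $g$-derivatives and with multiplication by functions of $g$, and exchanges derivatives and polynomials in the first variable. So there is $\zeta\in\mathcal S(P_k)$ with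
$$\int_{\mathbb R^{k-1}}\psi(zb)\,\zeta(u(b)r)\,db=\xi'(z,r).\tag{5}$$
Put
$$\xi(x,g)=\alpha_k(x)\,\beta_k(xg)\,\zeta(q),\qquad q=\sigma_k(x)\,g\,\sigma_k(xg)^{-1}.$$
Here $q\in P_k$, because $e_kq=xg\,\sigma_k(xg)^{-1}=e_k$.

**Step 7.3 ($\xi$ is smooth and rapidly decreasing).** On the open set $\{x\in D_k,\ xg\in D_k\}$, $q$ is smooth in $(x,g)$. The set $\{x\in\operatorname{supp}\alpha_k,\ xg\in\operatorname{supp}\beta_k\}$ is closed in $\mathbb R^k\times G_k$ and lies in this open set. So $\xi$, extended by $0$, is smooth, and it is supported in $\{x\in\operatorname{supp}\alpha_k\}$. On the support $x$ and $xg$ stay in compact subsets of $D_k$, so $\sigma_k(x)^{\pm1}$, $\sigma_k(xg)^{\pm1}$ and their derivatives as functions of $x$, respectively $xg$, are bounded. By the chain rule every partial derivative of $\xi$ is a finite sum of terms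
$$\text{(bounded function)}\cdot\text{(polynomial in the entries of }g)\cdot\text{(partial derivative of }\zeta\text{ in }(b,r)\text{, at }q).$$
From $g=\sigma_k(x)^{-1}q\,\sigma_k(xg)$ and $\det q=\det g\cdot x_k/(xg)_k$ we get, on the support,
$$1+|x|+|g|+|\det g|^{-1}\le C(1+|q|+|\det q|^{-1}).$$
If $q=u(b)r$, then $\det q=\det r$ and $|q|\le C(1+|b|+|r|)$. So the decay of $\zeta$ and its derivatives gives the decay of those of $\xi$, the polynomials in $g$ being absorbed.

**Step 7.4 (verification of (4)).** The integral converges absolutely: $|n|\le|g|\,|g^{-1}ny|\,|y^{-1}|$, so $\xi(e_kg,g^{-1}ny)$ is rapidly decreasing in $n$. Put $x=e_kg$, $x'=e_ky$. Then $x\cdot g^{-1}ny=e_kny=x'$. If $x\notin\operatorname{supp}\alpha_k$ or $x'\notin\operatorname{supp}\beta_k$, both sides vanish, because the last row of $b$ in $g=nb$ is $e_kg$, and similarly for $y$. So assume $x,x'\in D_k$.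

Both sides of (4) transform by $\psi(n_0)$ under $g\mapsto n_0g$ and by $\psi(n_0)^{-1}$ under $y\mapsto n_0y$, $n_0\in N_k$. On the right this is the definition. On the left, $e_kn_0g=e_kg$, and one substitutes $n\mapsto n_0n$, respectively $n\mapsto nn_0^{-1}$. Since $g\sigma_k(x)^{-1}$ and $y\sigma_k(x')^{-1}$ lie in $P_k$ and $u(b)\in N_k$, we may assume
$$g=h\sigma_k(x),\qquad y=h'\sigma_k(x'),\qquad h,h'\in G_{k-1}.$$
Then $\varphi(g)=\alpha_k(x)\varphi_{k-1}(h)$. For if $g=nb$ with $b=b'\sigma_k(x^k)$, comparing last rows gives $x^k=x$, hence $h=nb'$ and $n\in N_k\cap G_{k-1}=N_{k-1}$. Conversely $h=nb'$ gives $g=nb'\sigma_k(x)\in N_k\mathcal B_k$. Likewise $\eta(y)=\beta_k(x')\eta_{k-1}(h')$.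

In $\xi(x,g^{-1}ny)$ the argument of $\zeta$ is $\sigma_k(x)g^{-1}ny\,\sigma_k(x')^{-1}=h^{-1}nh'$, so
$$\xi(x,g^{-1}ny)=\alpha_k(x)\beta_k(x')\zeta(h^{-1}nh').$$
Write $n=u(b)n'$ with $n'\in N_{k-1}$. Then $\psi(n)=\psi(n')\psi(e_{k-1}b)$ and $h^{-1}nh'=u(h^{-1}b)\,h^{-1}n'h'$. Substituting $b=hb_1$ and then using (5) and the induction hypothesis,
$$\int_{N_k}\zeta(h^{-1}nh')\psi(n)\,dn=|\det h|\int_{N_{k-1}}\psi(n')\int_{\mathbb R^{k-1}}\psi(e_{k-1}hb_1)\,\zeta\big(u(b_1)h^{-1}n'h'\big)\,db_1\,dn'$$
$$=|\det h|\int_{N_{k-1}}\xi'(e_{k-1}h,h^{-1}n'h')\psi(n')\,dn'=|\det h|\cdot|\det h|^{-1}\varphi_{k-1}(h)\eta_{k-1}(h').$$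
Multiplying by $\alpha_k(x)\beta_k(x')$ gives (4). $\square$

**Proposition 6.** $d_\flat(s_0)\ge0$ for every $s_0\in\mathbb C$. In particular $d\ge d_\flat\ge0$.

*Proof.* **Step 7.5 (choice of the bumps).** Choose $W,W'$ with $W(1)W'(1)\ne0$, possible by translation. On the image of $\mathcal B_n\cong\prod_jD_j$ in $N_n\backslash G_n$ the invariant measure is a smooth positive density $\kappa(b)\,db$. So
$$\int_{N_n\backslash G_n}\eta W=\int\prod_j\beta_j(x^j)\,W(b)\kappa(b)\,db,\qquad\int_{N_n\backslash G_n}\varphi W'|\det|^{s_0}=\int\prod_j\alpha_j(x^j)\,W'(b)|\det b|^{s_0}\kappa(b)\,db .$$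
Take $\alpha_j,\beta_j$ to be nonnegative bumps, positive at $e_j$ and supported so close to $e_j$ that on the relevant sets $W$ and $W'|\det|^{s_0}$ differ from their nonzero values at $1$ by less than half the modulus of these values. Then both integrals are nonzero. Scale $\eta$ so that $\int_{N_n\backslash G_n}\eta W=1$.

**Step 7.6 (a vector-valued Schwartz function with bump integrand).** Take $\xi$ from Lemma 5 with $k=n$ and put
$$e(x)=\int_{G_n}\xi(x,y)\,\pi_1(y)W\,dy .$$
All $x$-derivatives of $\xi(x,y)$ are, uniformly in $x$, $O((1+|y|+|\det y|^{-1})^{-N})$ for all $N$. By (MG), $\pi_1(y)W$ grows at most like a power of $1+|y|+|\det y|^{-1}$ in each seminorm. Finally $(1+|y|+|\det y|^{-1})^{-N}$ is integrable on $G_n$ for large $N$, since the Haar measure is $|\det y|^{-n}$ times Lebesgue measure. So we may differentiate under the integral sign: $e\in C_c^\infty(\mathbb R^n;\pi_1)$ with $\operatorname{supp}e\subset\operatorname{supp}\alpha_n\subset\mathbb R^n\smallsetminus0$. The formal computation at the start of this section is now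 legitimate, because $|W(y)|$ is also bounded by a power of $1+|y|+|\det y|^{-1}$ (apply (MG) to evaluation at $1$). With (4) it gives
$$W_{e(e_ng)}(g)=\varphi(g)\int_{N_n\backslash G_n}\eta W=\varphi(g).$$
By (3), $I(s,e,W')=\int_{N_n\backslash G_n}\varphi W'|\det|^s$ for $\mathrm{Re}\,s>c_0$. The right side is entire, because $\varphi$ has compact support modulo $N_n$, so equality holds everywhere by continuation; and it is nonzero at $s_0$.

**Step 7.7 (back to pure tensors).** Suppose $d_\flat<0$, or that all integrals with $\Phi\in\mathcal S_\flat$ vanish identically. Then $I(\cdot,W_1,W',\Phi_1)$ vanishes at $s_0$ for all $W_1$ and all $\Phi_1\in\mathcal S_\flat$. Approximate $e$ in $\mathcal S(\mathbb R^n;\pi_1)$ by finite sums $e_j\in\pi_1\otimes\mathcal S$, and let $\theta\in\mathcal S_\flat$ equal $1$ on $\operatorname{supp}e$. Then $\theta e_j\to\theta e=e$ and $\theta e_j\in\pi_1\otimes\mathcal S_\flat$. With $\ell$ the pole order of $L$ at $s_0$, each $I(\cdot,\theta e_j,W')/L$ vanishes at $s_0$ to order at least $\ell+1$. This is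 a closed condition in $\mathcal O(\mathbb C)$, so it holds for $I(\cdot,e,W')/L$. Hence $I(s_0,e,W')=0$, a contradiction. $\square$

## 8. Multiplicity one for trilinear forms on $\pi_1\times\pi_2\times\mathcal S$

The plan is to restrict functions in a representation $\tau_\mu$ of $G_{n+1}$, induced from $\pi_2$, to the opposite unipotent cell $\mathbb R^n$. They become $\pi_2$-valued functions on $\mathbb R^n$ with the same $G_n$-action as $\mathcal S(\mathbb R^n;\pi_2)$. They are not Schwartz functions, but they decay like a power that we control through the parameter $\mu$, and a continuous form only sees a finite order of decay. First we need $\tau_\mu$ to be irreducible for suitable $\mu$.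

**Lemma 7.** If $\pi\in\mathrm{Irr}_{\rm gen}(G_n)$, then for all $\nu$ with $\mathrm{Re}\,\nu\ll0$ outside a countable set, $\mathrm{Ind}(\pi\otimes|\cdot|^\nu)$ is an irreducible representation of $G_{n+1}$.

*Proof.* **Step 8.1 (two Langlands descriptions of $\pi$).** Write $\pi=\mathrm{Ind}(\delta_1\otimes\dots\otimes\delta_k)$ as in (V). By (P) and irreducibility of $\pi$, every ordering of the $\delta_i$ gives a representation isomorphic to $\pi$. Order them with decreasing real exponents and group those of equal exponent: $\pi\cong\mathrm{Ind}(T_1\otimes\dots\otimes T_r)$ with $T_i$ essentially tempered, of strictly decreasing exponents. Each $T_i$ is irreducible because $\pi$ is and induction is exact. Again by (P), $\pi\cong\mathrm{Ind}(T_r\otimes\dots\otimes T_1)$.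

Let $\delta_i$ have infinitesimal character $(t_i)$ (for $\mathrm{GL}_1$) or $(t_i+\frac{l_i}2,t_i-\frac{l_i}2)$ with $l_i\in\mathbb Z_{\ge1}$ (for $\mathrm{GL}_2$); its real exponent is $\mathrm{Re}\,t_i$. Take $\nu$ with $\nu-t_i\notin\frac12\mathbb Z$ for all $i$, and $\mathrm{Re}\,\nu$ smaller than all $\mathrm{Re}\,t_i$ and all $\mathrm{Re}\,t_i-\frac{l_i}2$. Write $\chi=|\cdot|^\nu$.

**Step 8.2 (one factor: $\mathrm{Ind}(\delta_i\otimes\chi)$ is irreducible).** It is a standard module. Tempered representations of $\mathrm{GL}_m(\mathbb R)$ are constituents of representations induced from unitary square-integrable ones, which live on $\mathrm{GL}_1$'s and $\mathrm{GL}_2$'s. So the exponent vector of a constituent can be read off from such factors, whose infinitesimal characters together make up that of $\mathrm{Ind}(\delta_i\otimes\chi)$. An essentially square-integrable representation of $\mathrm{GL}_2$ has infinitesimal character with nonzero integral difference. Since $\nu-t_i\notin\frac12\mathbb Z$, $\nu$ cannot belong to a $\mathrm{GL}_2$-factor.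

If $\delta_i$ is a character, the exponents of every constituent are $(\mathrm{Re}\,t_i,\mathrm{Re}\,\nu)$, those of the standard module. If $\delta_i$ is on $\mathrm{GL}_2$, they are $(\mathrm{Re}\,t_i,\mathrm{Re}\,t_i,\mathrm{Re}\,\nu)$, those of the standard module, or $(\mathrm{Re}\,t_i+\frac{l_i}2,\mathrm{Re}\,t_i-\frac{l_i}2,\mathrm{Re}\,\nu)$, which exceeds the former by $(\frac{l_i}2,-\frac{l_i}2,0)\ge0$. In no case are they strictly smaller than those of the standard module. By (L) the only constituent is the Langlands quotient, with multiplicity one.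

**Step 8.3 (all factors).** By Step 8.2 and (P), $\mathrm{Ind}(\delta_i\otimes\chi)\cong\mathrm{Ind}(\chi\otimes\delta_i)$. By induction in stages we move $\chi$ to the left past $\delta_k,\dots,\delta_1$:
$$M:=\mathrm{Ind}(\pi\otimes\chi)\cong\mathrm{Ind}(\chi\otimes\pi)\cong\mathrm{Ind}(\chi\otimes T_r\otimes\dots\otimes T_1).$$
On the other hand $M\cong\mathrm{Ind}(T_1\otimes\dots\otimes T_r\otimes\chi)$ is a standard module. Let $J$ be its unique irreducible quotient. By (L), $J$ is also the unique irreducible submodule of $\mathrm{Ind}(\chi\otimes T_r\otimes\dots\otimes T_1)\cong M$. If $K=\ker(M\to J)$ were nonzero, it would contain an irreducible submodule of $M$, that is, a copy of $J$. Then $J$ would occur at least twice in $M$, contradicting multiplicity one. So $M=J$. $\square$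

**Proposition 8.** $\dim H(s_0)\le1$.

*Proof.* Let $\lambda_1,\lambda_2\in H(s_0)$ and $\chi=|\det|^{-s_0}$.

**Step 8.4 (finite order of the forms).** By (N) view $\lambda_i$ as continuous bilinear forms on $\pi_1\times\mathcal S(\mathbb R^n;\pi_2)$, where $G_n$ acts on the second factor by $(g\cdot\phi)(x)=\pi_2(g)\phi(xg)$. There are continuous seminorms $p_1$ on $\pi_1$, $p$ on $\pi_2$ and $M\in\mathbb N$ with
$$|\lambda_i(v,\phi)|\le p_1(v)\|\phi\|,\qquad\|\phi\|=\sum_{|\alpha|\le M}\sup_x(1+|x|)^Mp(\partial^\alpha\phi(x)).$$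

**Step 8.5 (the representation $\tau_\mu$ and its restriction to $\mathbb R^n$).** Let $Q=\big\{\begin{pmatrix}a&b\\0&t\end{pmatrix}\big\}\subset G_{n+1}$ with $a\in G_n$, $t\in\mathbb R^\times$, and
$$\tau_\mu=\Big\{F\in C^\infty(G_{n+1},\pi_2):\ F\Big(\begin{pmatrix}a&b\\0&t\end{pmatrix}\gamma\Big)=|t|^{-\mu}\pi_2(a)F(\gamma)\Big\}.$$
The modulus character of $Q$ is $|\det a||t|^{-n}$, so $\tau_\mu=\mathrm{Ind}(\pi_2|\det|^{-1/2}\otimes|\cdot|^{n/2-\mu})$. Put $n(x)=\begin{pmatrix}1_n&0\\x&1\end{pmatrix}$ and $\phi_F(x)=F(n(x))$. Since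
$$n(x)\,\mathrm{diag}(g,1)=\begin{pmatrix}g&0\\xg&1\end{pmatrix}=\mathrm{diag}(g,1)\,n(xg),$$
we have $\phi_{gF}=g\cdot\phi_F$ for $g\in G_n$.

*Example.* For $n=1$, $\pi_2=1$ and $F$ invariant under $O(2)$ with $F(1)=1$, $\phi_F(x)=(1+x^2)^{-\mu/2}$: not a Schwartz function, but as small at infinity, in power terms, as we wish.

**Step 8.6 (decay of $\phi_F$).** Write $n(x)=\begin{pmatrix}a&b\\0&t\end{pmatrix}k$ with $k\in O(n+1)$. Comparing last rows, $|t|=(1+|x|^2)^{1/2}$ (Euclidean norm). As $\det n(x)=1$, $|\det a|^{-1}=|t|$. The entries of $a$ are $O(1+|x|)$, since $\begin{pmatrix}a&b\\0&t\end{pmatrix}=n(x)k^{-1}$. By (MG) there are $N$, depending only on $p$, and a continuous seminorm $p''$ with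
$$p(\phi_F(x))=|t|^{-\mathrm{Re}\,\mu}\,p(\pi_2(a)F(k))\le C(1+|x|)^{N-\mathrm{Re}\,\mu}\sup_{k\in O(n+1)}p''(F(k)).$$
Since $n(x+he_i)=n(x)n(he_i)$, where $e_i$ is the $i$-th unit row vector, $\partial^\alpha\phi_F=\phi_{X^\alpha F}$ with $X^\alpha$ in the enveloping algebra acting continuously on $\tau_\mu$. So the same bound, with $X^\alpha F$ in place of $F$, holds for all derivatives. Hence for $\mathrm{Re}\,\mu>N+M+1$, $\|\phi_F\|$ is finite and bounded by a continuous seminorm of $F$.

**Step 8.7 (extending the forms to $\tau_\mu$).** Let $\mathrm{Re}\,\mu>N+M+1$ and let $\theta\in C_c^\infty(\mathbb R^n)$ with $\theta=1$ near $0$. The derivatives of order $\le M$ of $(1-\theta(\cdot/R))\phi_F$ live on $|x|\ge c_\theta R$ for some $c_\theta>0$ and are $O((1+|x|)^{N-\mathrm{Re}\,\mu})$ uniformly in $R\ge1$. So $\|(1-\theta(\cdot/R))\phi_F\|=O(R^{M+N-\mathrm{Re}\,\mu})\to0$. Therefore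
$$\Lambda_i(v,F)=\lim_{R\to\infty}\lambda_i(v,\theta(\cdot/R)\phi_F)$$
exists, is independent of $\theta$, and is continuous, being bounded by $p_1(v)\|\phi_F\|$. Moreover
$$\theta(\cdot/R)\phi_{gF}=g\cdot\big[\theta(\cdot\,g^{-1}/R)\phi_F\big],$$
because at $x$ both sides equal $\theta(x/R)\pi_2(g)\phi_F(xg)$. Since $\theta(\cdot\,g^{-1})$ is another admissible cutoff, $\Lambda_i(gv,gF)=\chi(g)\Lambda_i(v,F)$. So $\Lambda_i\in\operatorname{Hom}_{G_n}(\pi_1\hat\otimes\tau_\mu,\chi)$.

**Step 8.8 (the extension remembers $\lambda_i$).** The map $Q\times\mathbb R^n\to G_{n+1}$, $(q,x)\mapsto qn(x)$, is a diffeomorphism onto an open set, namely the matrices with nonzero lower right entry. In fact $qn(x)=\begin{pmatrix}a+bx&b\\tx&t\end{pmatrix}$, from which $t,x,b,a$ can be read off. For $\phi\in C_c^\infty(\mathbb R^n;\pi_2)$ put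
$$F\Big(\begin{pmatrix}a&b\\0&t\end{pmatrix}n(x)\Big)=|t|^{-\mu}\pi_2(a)\phi(x),\qquad F=0\text{ elsewhere}.$$
On the open set $F$ is smooth, because $G_n\times\pi_2\to\pi_2$ is jointly continuous and $\pi_2$ is a smooth representation. Its support lies in $Q\,n(\operatorname{supp}\phi)$, a product of a closed and a compact set, which is closed in $G_{n+1}$. So $F\in\tau_\mu$ and $\phi_F=\phi$. As $\theta(\cdot/R)\phi=\phi$ for large $R$, $\Lambda_i(v,F)=\lambda_i(v,\phi)$.

**Step 8.9 (multiplicity one).** The representation $\pi_2|\det|^{-1/2}$ is again in $\mathrm{Irr}_{\rm gen}(G_n)$, and $\mathrm{Re}(n/2-\mu)\to-\infty$ as $\mathrm{Re}\,\mu\to\infty$. So by Lemma 7 we can choose $\mu$ with $\mathrm{Re}\,\mu>N+M+1$ and $\tau_\mu$ irreducible; note that $M,p$, and then $N$, were fixed before $\mu$. By (SZ), applied to $\tau_\mu$ and $\pi_1\otimes\chi^{-1}$, some nontrivial combination $c_1\Lambda_1+c_2\Lambda_2$ is zero. By Step 8.8, $c_1\lambda_1+c_2\lambda_2$ vanishes on $\pi_1\times C_c^\infty(\mathbb R^n;\pi_2)$, hence by density everywhere.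 $\square$

## 9. Type 2 implies type 1

*Proof of Theorem 1.* That type 1 with level $m$ implies type 2 with level $m$ was shown in Section 4, with Step 6.1 supplying $B_{s_0}\in H(s_0)$.

Conversely let $0\ne\lambda\in\operatorname{Hom}_{G_n}(\pi_1\hat\otimes\pi_2\hat\otimes\mathrm{Sym}^m,|\det|^{-s_0})$ and $\tilde\lambda(W,W',\Phi)=\lambda(W,W',T_m\Phi)$, as in Section 4.

**Step 9.1 (the vanishing of $B_{s_0}$).** Both $\tilde\lambda$ and $B_{s_0}$ are nonzero elements of $H(s_0)$. Here $B_{s_0}$ is the coefficient of $(s-s_0)^{-d}$, and so far only $d\ge0$ is known. By Proposition 8, $B_{s_0}=a\tilde\lambda$ with $a\ne0$. So $B_{s_0}$ vanishes on $\mathcal S^{m+1}$ and not on $\mathcal S^m$.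

**Step 9.2 ($s_0$ is a pole).** As $\mathcal S_\flat\subset\mathcal S^{m+1}$, the coefficient of $(s-s_0)^{-d}$ in $I(s,W,W',\Phi)$ is zero for all $\Phi\in\mathcal S_\flat$. That is, $d_\flat<d$. By Proposition 6, $d\ge d_\flat+1\ge1$. Hence $s_0$ is an exceptional pole of type 1 with level $m$. $\blacksquare$

## 10. Pole orders on and off $\mathcal S_\flat$

*Proof of Theorem 2.* That $d_\flat\ge0$ is Proposition 6.

**Step 10.1 (a form vanishing on $\mathcal S_\flat$ sees only a finite Taylor expansion).** Claim: if a continuous trilinear form $B$ on $\pi_1\times\pi_2\times\mathcal S^J$ ($J\ge0$) vanishes on $\mathcal S_\flat$, it vanishes on $\mathcal S^{J'}$ for some $J'\ge J$.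

For some $p_1,p_2,M$ we have $|B(v,v',\Phi)|\le p_1(v)p_2(v')\|\Phi\|_M$ with $\|\Phi\|_M=\sum_{|\alpha|\le M}\sup(1+|x|)^M|\partial^\alpha\Phi|$. Let $J'=\max(J,M+1)$, $\Phi\in\mathcal S^{J'}$, and let $\theta\in C_c^\infty(\mathbb R^n)$ equal $1$ near $0$. For $|\gamma|\le M$, $\partial^\gamma\Phi(x)=O(|x|^{M+1-|\gamma|})$ near $0$. On the support of $\theta(\cdot/\varepsilon)$ we have $|x|=O(\varepsilon)$. By the Leibniz rule, $\partial^\alpha(\theta(\cdot/\varepsilon)\Phi)$ is a sum of terms of size
$$O(\varepsilon^{-|\beta|}\,\varepsilon^{M+1-|\alpha|+|\beta|})=O(\varepsilon^{M+1-|\alpha|})\qquad(|\alpha|\le M).$$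
Hence $\|\theta(\cdot/\varepsilon)\Phi\|_M=O(\varepsilon)$. So $\Phi$ is a $\|\cdot\|_M$-limit of the Schwartz functions $(1-\theta(\cdot/\varepsilon))\Phi$ vanishing near $0$, hence, cutting off at infinity, of elements of $\mathcal S_\flat$. Therefore $B(v,v',\Phi)=0$.

**Step 10.2 (pole orders deep in the filtration).** Claim: for $J$ large, the maximal pole order $d_J$ at $s_0$ over $\Phi\in\mathcal S^J$ equals $d_\flat$.

The integers $d_J$ are non-increasing in $J$ and $\ge d_\flat$, so eventually constant, say equal to $d'$. If $d'>d_\flat$, take $J$ in the constant range. The coefficient of $(s-s_0)^{-d'}$ on $\mathcal S^J$ is continuous (Step 6.1) and vanishes on $\mathcal S_\flat$. By Step 10.1 it vanishes on some $\mathcal S^{J'}$, $J'\ge J$, so $d_{J'}<d'$, a contradiction.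

**Step 10.3 (the Euler operator).** Its purpose is to push any $\Phi$ deep into the filtration at a known cost. Let $E=\sum x_i\partial_i$. Applying (1) to $g=t\cdot1_n$, $t>0$, and using $\omega_{\pi_1}\omega_{\pi_2}(t)=t^c$, we get $I(s,W,W',\Phi(t\,\cdot))=t^{-c-ns}I(s,W,W',\Phi)$. Now $t\mapsto\Phi(t\,\cdot)\in\mathcal S$ has derivative $E\Phi$ at $t=1$. By Lemma 4 we may differentiate:
$$I(s,W,W',E\Phi)=-(c+ns)\,I(s,W,W',\Phi).\tag{6}$$
Hence for $\Phi':=\prod_{j=0}^J(E-j)\Phi$,
$$I(s,W,W',\Phi')=\prod_{j=0}^J\big(-(c+ns+j)\big)\,I(s,W,W',\Phi).\tag{7}$$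
Since $T_k(E\Phi)=kT_k\Phi$, we have $T_k\Phi'=\prod_{j=0}^J(k-j)\,T_k\Phi=0$ for $k\le J$, that is, $\Phi'\in\mathcal S^{J+1}$.

**Step 10.4 ($d\in\{d_\flat,d_\flat+1\}$).** The zeros of the factors in (7) are distinct, so the product has at most a simple zero at $s_0$. So the pole order of $I(s,W,W',\Phi)$ at $s_0$ is at most one more than that of $I(s,W,W',\Phi')$, which for $J$ large is at most $d_\flat$ by Step 10.2. Thus $d\le d_\flat+1$. Together with $d\ge d_\flat$ this proves the claim.

**Step 10.5 (equivalences).** (iii)$\Leftrightarrow$(iv): $B_{s_0}$ vanishes on $\mathcal S_\flat$ iff $d_\flat<d$, iff $d=d_\flat+1$ by Step 10.4. (i)$\Rightarrow$(iv): $\mathcal S_\flat\subset\mathcal S^{m+1}$. (i)$\Leftrightarrow$(ii) is Theorem 1.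

(iv)$\Rightarrow$(i): we have $d=d_\flat+1\ge1$, so $s_0$ is a pole. By Step 10.1 with $J=0$, $B_{s_0}$ factors through $\mathcal S/\mathcal S^{J'}=\bigoplus_{k<J'}\mathrm{Sym}^k$ for some $J'$, the isomorphism being $(T_k)_{k<J'}$. So $B_{s_0}(W,W',\Phi)=\sum_{k<J'}\lambda_k(W,W',T_k\Phi)$ with continuous $G_n$-equivariant $\lambda_k$. The operator $E$ acts on $\mathrm{Sym}^k$ by $k$. Taking leading terms in (6), $B_{s_0}(\cdot,\cdot,E\Phi)=-(c+ns_0)B_{s_0}(\cdot,\cdot,\Phi)$, that is, $(k+c+ns_0)\lambda_k=0$ for each $k$. So all $\lambda_k$ vanish except possibly the one with $k=m:=-c-ns_0$, and $m$ must be an integer $\ge0$ because $B_{s_0}\ne0$. Hence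
$$B_{s_0}(W,W',\Phi)=\lambda(W,W',T_m\Phi),\qquad0\ne\lambda\in\operatorname{Hom}_{G_n}(\pi_1\hat\otimes\pi_2\hat\otimes\mathrm{Sym}^m,|\det|^{-s_0}),$$
and $s_0$ is of type 1 with level $m$.

**Step 10.6 (uniqueness).** By (2) a type 2 level at $s_0$ is $m=-c-ns_0$. By Theorem 1 the same holds for type 1. The map sending $\lambda$ to $\lambda(\cdot,\cdot,T_m\,\cdot)$ injects the type 2 Hom space into $H(s_0)$, so its dimension is at most $1$ by Proposition 8. It contains the nonzero $\lambda$ of Step 10.5, which is therefore a generator. $\blacksquare$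

## 11. Infinitesimal characters and principal series

*Proof of Corollary 3.* By Theorem 1, $s_0$ is exceptional of level $m$ if and only if there is a nonzero continuous $G_n$-invariant bilinear form $\lambda$ on $X\times\pi_2'$, where
$$X=\pi_1\otimes\mathrm{Sym}^m,\qquad\pi_2'=\pi_2\otimes|\det|^{s_0}.$$
The infinitesimal character of $\pi_2'$ is $\{b_j+s_0\}$.

**Step 11.1 (decomposing $X$ under the center $\mathfrak Z$ of the enveloping algebra).** For $\underline m=(m_1,\dots,m_n)$ let $\chi_{a+\underline m}$ be the character of $\mathfrak Z$ with parameter $\{a_i+m_i\}$. The weights of $\mathrm{Sym}^m$ are the $\underline m$ with $m_i\ge0$, $\sum m_i=m$, each of multiplicity one. By Kostant's theorem $\prod_{\underline m}\big(z-\chi_{a+\underline m}(z)\big)$ annihilates $X$ for every $z\in\mathfrak Z$. We deduce that $X=\bigoplus_\chi X_\chi$ over the distinct $\chi$ among the $\chi_{a+\underline m}$, where $X_\chi$ is a closed subrepresentation on which every $z-\chi(z)$ is nilpotent.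

Choose $z_0\in\mathfrak Z$ on which the distinct $\chi$ take distinct values. This is possible since one must avoid finitely many proper subspaces of $\mathfrak Z$. By Kostant's relation for $z_0$, $X$ is the direct sum of the generalized eigenspaces $X_\chi$ of $z_0$ for the eigenvalues $\chi(z_0)$. The projections are polynomials in $z_0$, hence continuous, and they commute with $\mathfrak Z$ and with $G_n$, because $\mathrm{Ad}(G_n)$, as part of the connected group $\mathrm{Ad}(\mathrm{GL}_n(\mathbb C))$, fixes $\mathfrak Z$. Let $z\in\mathfrak Z$. By Kostant's relation for $z$, $X_\chi$ splits into generalized eigenspaces of $z$ with eigenvalues of the form $\chi''(z)$. On a nonzero one of them $z_0+\epsilon z$ has the single generalized eigenvalue $\chi(z_0)+\epsilon\chi''(z)$. By Kostant's relation for $z_0+\epsilon z$ this equals $\chi'''(z_0)+\epsilon\chi'''(z)$ for some $\chi'''$ in our list. For small $\epsilon\ne0$ this forces $\chi'''=\chi$, and then $\chi''(z)=\chi(z)$. So $z-\chi(z)$ is nilpotent on $X_\chi$.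

**Step 11.2 (proof of (a)).** The form $\lambda$ is nonzero on some $X_\chi\times\pi_2'$. Let $z\mapsto\check z$ be the principal anti-automorphism. Invariance gives $\lambda(zx,v)=\lambda(x,\check zv)$, and $\check z$ acts on $\pi_2'$ by $\chi'(z)$, where $\chi'$ has parameter $\{-b_j-s_0\}$. For $x\in X_\chi$ and $N$ large $(z-\chi(z))^Nx=0$, so $(\chi'(z)-\chi(z))^N\lambda(x,v)=0$. Choosing $x,v$ with $\lambda(x,v)\ne0$ we get $\chi'=\chi$, that is, $\{a_i+m_i\}=\{-b_j-s_0\}$ as multisets for some $\underline m$. A bijection between the two gives $w$ with $a_i+m_i=-b_{w(i)}-s_0$.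

**Step 11.3 (a filtration of $X$ in case (b)).** Let $B_n\subset G_n$ be the upper triangular subgroup. The map $f\otimes P\mapsto(g\mapsto f(g)\otimes gP)$ identifies $X$ with $\mathrm{Ind}\big((\chi_1\otimes\dots\otimes\chi_n)\otimes\mathrm{Sym}^m|_{B_n}\big)$. For $g\in B_n$ we have $(xg)_j=g_{jj}x_j+\sum_{i<j}x_ig_{ij}$, so $g$ sends the monomial $x^{\underline m}$ to $\prod_jg_{jj}^{m_j}x^{\underline m}$ plus lexicographically larger monomials (with $x_1$ the largest variable). Thus $\mathrm{Sym}^m|_{B_n}$ has a filtration with graded pieces the characters $\bigotimes_ix^{m_i}$, and $X$ has a filtration with graded pieces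
$$I_{\underline m}=\mathrm{Ind}\big(\textstyle\bigotimes_i\chi_ix^{m_i}\big),\qquad\text{one for each }\underline m .$$

**Step 11.4 (each $I_{\underline m}$ is irreducible).** Order the characters $\chi_ix^{m_i}$ by decreasing real exponents and group those with equal exponents. Within a group they are, up to a common real twist, unitary, and pairwise distinct since $a_i+m_i\ne a_j+m_j$ for $i\neq j$. So the representation induced from a group is irreducible by Bruhat's theorem: a representation unitarily induced from a unitary character of the minimal parabolic subgroup, trivial on the unipotent radical and with trivial stabilizer in the Weyl group, is irreducible. By (P), $I_{\underline m}$ has the same composition factors as a standard module. No two entries of $\{a_i+m_i\}$ have integral difference, so the Langlands data of every constituent involve only characters of $\mathrm{GL}_1$. The exponent vectors therefore all agree with that of the standard module. By (L) the only constituent is the Langlands quotient, with multiplicity one, so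 $I_{\underline m}$ is irreducible.

**Step 11.5 (splitting).** For $\underline m\ne\underline m'$ the multisets $\{a_i+m_i\}$, $\{a_i+m_i'\}$ differ, because $a_i+m_i=a_j+m_j'$ forces $a_i-a_j\in\mathbb Z$, hence $i=j$. So the $I_{\underline m}$ have distinct infinitesimal characters, each $X_\chi$ has a single composition factor, and $X\cong\bigoplus_{\underline m}I_{\underline m}$.

**Step 11.6 (identifying $\pi_2$).** If $s_0$ is exceptional of level $m$, there is a nonzero continuous invariant form on $I_{\underline m}\times\pi_2'$ for some $\underline m$. Its left and right kernels are closed proper subrepresentations, hence zero. Its restriction to $K$-finite vectors, $K=O(n)$, is by density a nonzero invariant pairing of irreducible $(\mathfrak g,K)$-modules. So the $K$-finite part of $\pi_2'$ is isomorphic to the $K$-finite dual of that of $I_{\underline m}$, and by Casselman–Wallach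
$$\pi_2'\cong I_{\underline m}^\vee\cong\mathrm{Ind}\big(\textstyle\bigotimes_i\chi_i^{-1}x^{-m_i}\big).$$
Conversely, if $\pi_2'\cong I_{\underline m}^\vee$, compose the projection $X\to I_{\underline m}$ with the canonical pairing $I_{\underline m}\times I_{\underline m}^\vee\to\mathbb C$, which is $\int_K f(k)f'(k)\,dk$ for these induced representations and hence continuous. This gives a nonzero continuous invariant form on $X\times\pi_2'$. Finally, twisting by $|\det|^{-s_0}$, $\pi_2'\cong\mathrm{Ind}(\bigotimes_i\chi_i^{-1}x^{-m_i})$ if and only if $\pi_2\cong\mathrm{Ind}(\bigotimes_i\chi_i^{-1}x^{-m_i}|x|^{-s_0})$. $\blacksquare$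

*Example.* Let $n=2$, $m=1$ and $\pi_1=\mathrm{Ind}(\chi_1\otimes\chi_2)$ with $a_1-a_2\notin\mathbb Z$. Corollary 3(b) says that $s_0$ is exceptional of level $1$ exactly when $\pi_2$ is $\mathrm{Ind}(\chi_1^{-1}x^{-1}|x|^{-s_0}\otimes\chi_2^{-1}|x|^{-s_0})$ or $\mathrm{Ind}(\chi_1^{-1}|x|^{-s_0}\otimes\chi_2^{-1}x^{-1}|x|^{-s_0})$. In the first case the infinitesimal character of $\pi_2$ is $(-a_1-1-s_0,\,-a_2-s_0)$, so $c=-1-2s_0$ and $-c-2s_0=1$, in agreement with (2).
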